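\title{Equivariant canonical coordinates are regular in the non-equivariant limit}

\begin{abstract}
Let $X$ be a smooth projective variety with a torus action that has finitely many fixed points. Its equivariant quantum cohomology is semisimple over the field $\mathbb{C}(\lambda)$ of rational functions in the equivariant parameters, and to each fixed point $\sigma$ there belongs a canonical coordinate $u_\sigma(t,\lambda)$, normalized by a classical limit condition that contains terms $\chi\log(-\chi)$ in the cotangent weights $\chi$. Assuming that the quantum product converges, we prove that $u_\sigma$ is regular at $\lambda=0$ whenever $t$ is a semisimple point of the non-equivariant theory, which confirms a conjecture of Iritani. The proof identifies $\exp(\partial u_\sigma/\partial\lambda_j)$ with an eigenvalue of an invertible element of quantum cohomology (a Seidel element) that has no poles in $\lambda$ and converges wherever the quantum product does. Homogeneity then gives a closed formula for $u_\sigma$ from which regularity can be read off.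
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Canonical coordinates and the conjecture}\label{sub:problem}

Let $X$ be a smooth projective variety of complex dimension $N$ with an action of a torus $\mathbb{T}=(\mathbb{C}^*)^l$ whose fixed point set $X^{\mathbb{T}}$ is finite. Cohomology has complex coefficients unless indicated otherwise. We write $H^*_{\mathbb{T}}(\mathrm{pt})=\mathbb{C}[\lambda]=\mathbb{C}[\lambda_1,\dots,\lambda_l]$, where $\lambda_j$ is the equivariant first Chern class of the $j$-th standard character, and we identify characters of $\mathbb{T}$ with integral linear forms in $\lambda$. Choose homogeneous classes $p_0=1,p_1,\dots,p_s\in H^*_{\mathbb{T}}(X)$ whose non-equivariant limits form a basis of $H^*(X)$, such that $p_1,\dots,p_r$ lift a nef integral basis of $H^2(X)$; thus every effective curve class pairs non-negatively with $p_1,\dots,p_r$. Put $|p_i|=\frac12\deg p_i$. Let $\mathcal{M}$ be the parameter space of classes $t=\sum_{i=0}^s t_ip_i$, and set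
\[
q_a=e^{t_a}\ \ (1\le a\le r),\qquad x=(x_1,\dots,x_s)=(q_1,\dots,q_r,t_{r+1},\dots,t_s),\qquad \partial_i=\partial/\partial t_i .
\]
On $\mathcal{M}$ all $q_a$ are nonzero, and $\partial_a=q_a\,\partial/\partial q_a$ for $1\le a\le r$. The big equivariant quantum product $*$ (recalled in Section~\ref{sub:gw}) is a commutative, associative product on the tangent sheaf $\mathcal{T}_{\mathcal{M}}$, in which $\partial_i$ is identified with $p_i$. Its structure constants,
\[
p_i*p_j=\sum_h c_{ij}^h(x,\lambda)\,p_h,\qquad c_{ij}^h\in\mathbb{C}[\lambda][\![x]\!],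
\]
reduce at $q=0$ to those of the cup product.

For a fixed point $\sigma$ with inclusion $i_\sigma\colon\{\sigma\}\to X$ write $\alpha(\sigma)=i_\sigma^*\alpha\in\mathbb{C}[\lambda]$ and $[\sigma]=i_{\sigma*}1$. Let $\chi_1(\sigma),\dots,\chi_N(\sigma)$ be the weights of the cotangent space $T^*_\sigma X$ and $w_j(\sigma)=-\chi_j(\sigma)$ those of the tangent space; they are nonzero because $\sigma$ is isolated. Let $e_\sigma=\prod_j w_j(\sigma)$ be the equivariant Euler class of $T_\sigma X$. The classes $\psi_\sigma=[\sigma]/e_\sigma$ satisfy $\psi_\sigma(\rho)=\delta_{\sigma\rho}$ and are the primitive idempotents of the localized cohomology $H^*_{\mathbb{T}}(X)\otimes\mathbb{C}(\lambda)$. They deform to orthogonal idempotents $\psi_\sigma(x)$ of the quantum product over $\mathbb{C}(\lambda)[\![x]\!]$ with $\psi_\sigma(x)|_{q=0}=\psi_\sigma$. So the equivariant theory is always semisimple over $\mathbb{C}(\lambda)$, whether or not the non-equivariant theory is.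

A \emph{canonical coordinate} attached to $\sigma$ is a function $u_\sigma(t,\lambda)$ with
\begin{equation}\label{eq:defining}
V*\psi_\sigma(x)=du_\sigma(V)\,\psi_\sigma(x)\qquad(V\in\mathcal{T}_{\mathcal{M}}).
\end{equation}
In other words, $\partial_iu_\sigma=\mu_{i,\sigma}$ is the eigenvalue of $p_i*$ on $\psi_\sigma(x)$. Taking $V=\psi_\rho(x)$ shows that the $du_\sigma$ form the coframe dual to the frame of idempotents, so the $u_\sigma$ are coordinates in which the product is diagonal. Equation \eqref{eq:defining} determines $u_\sigma$ only up to adding a function of $\lambda$. This function is fixed by the \emph{classical limit condition}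
\begin{equation}\label{eq:normal}
u_\sigma=h_\sigma(\lambda)+\sum_{i=0}^sp_i(\sigma)\,t_i+v_\sigma,\qquad
h_\sigma=\sum_{j=1}^N\bigl(-\chi_j(\sigma)+\chi_j(\sigma)\log(-\chi_j(\sigma))\bigr),
\end{equation}
where $v_\sigma\in\mathbb{C}(\lambda)[\![x]\!]$ vanishes at $q=0$. Throughout the paper $u_\sigma$ denotes the canonical coordinate normalized by \eqref{eq:normal}, and we assume that the series $c_{ij}^h$ converge near $x=\lambda=0$. Then $u_\sigma$ is a multivalued analytic function, and the following conjecture was posed in \cite{Iritani}.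

\begin{quote}
\emph{If the non-equivariant quantum cohomology is generically semisimple, then $u_\sigma(t,\lambda)$ is regular at $\lambda=0$ for every semisimple point $t$ of the non-equivariant theory.}
\end{quote}

To see what is being asked, let $t_*$ be such a point. The algebra stays semisimple for $(t,\lambda)$ near $(t_*,0)$, its eigenvalues are holomorphic there, and so \eqref{eq:defining} has holomorphic solutions near $(t_*,0)$. A branch of $u_\sigma$ differs from one of them by a function $C(\lambda)$, and the question is whether $C$ is holomorphic at $0$. The defining equation says nothing about $C$. The normalization does determine it, but far away: the coefficients of $v_\sigma$ may have poles at $\lambda=0$ of growing order, so that \eqref{eq:normal} converges only where $x$ is small compared with $\lambda$, and $h_\sigma$ is itself singular at $\lambda=0$. The conjecture asserts that after analytic continuation the singularities of $h_\sigma$ and of $v_\sigma$ cancel. For $X=\mathbb{P}^1$ this cancellation can be seen by hand (Section~\ref{sec:P1}). We prove that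 the conjecture is true.

\subsection{Results}\label{sub:results}

We first make a harmless normalization. For $1\le a\le r$ the class $p_a$ has the form $p_a'+\phi_a(\lambda)$, where $p_a'$ is an integral class, that is, comes from $H^2_{\mathbb{T}}(X,\mathbb{Z})$, and $\phi_a$ is a linear form (Section~\ref{sub:equiv}). Replacing $p_a$ by $p_a'$ changes neither the variables $x$, nor the product on $H^*_{\mathbb{T}}(X)\otimes\mathbb{C}[\lambda][\![x]\!]$, nor $\psi_\sigma(x)$, and the two sets of structure constants are obtained from one another by formulas polynomial in $\lambda$, so they converge on the same domain. If $u'_\sigma$ is the canonical coordinate for the new basis, then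
\[
u_\sigma(t,\lambda)=u'_\sigma(t,\lambda)+\sum_a t_a\phi_a(\lambda),
\]
because the right side has $\partial_a$-derivative $\mu'_{a,\sigma}+\phi_a$, the eigenvalue of $p_a*$, and satisfies \eqref{eq:normal}. The added term is holomorphic, so regularity is unaffected. \emph{From now on $p_1,\dots,p_r$ are integral}; in particular each $p_a(\sigma)$ is an integral linear form.

For $k\in\mathbb{Z}^l$ put $k\cdot\partial_\lambda=\sum_jk_j\,\partial/\partial\lambda_j$, and for a linear form $w$ write $k\cdot w=(k\cdot\partial_\lambda)w$. Put $q^m=\prod_aq_a^{m_a}$ for $m\in\mathbb{Z}^r$ and $k\cdot p(\sigma)=(k\cdot p_a(\sigma))_a\in\mathbb{Z}^r$. It is convenient to collect the power series part of \eqref{eq:normal}: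
\[
u_\sigma=h_\sigma+t_0+\sum_{a=1}^rp_a(\sigma)t_a+\bar u_\sigma,\qquad \bar u_\sigma=\tau(\sigma)+v_\sigma,\qquad \tau=\sum_{i>r}t_ip_i ,
\]
so that $\bar u_\sigma\in\mathbb{C}(\lambda)[\![x]\!]$ has no constant term. Since $h_\sigma=\sum_j(w_j-w_j\log w_j)$ with $w_j=w_j(\sigma)$, we have $k\cdot\partial_\lambda h_\sigma=-\sum_j(k\cdot w_j)\log w_j$, and therefore
\begin{equation}\label{eq:expu}
e^{k\cdot\partial_\lambda u_\sigma}=q^{k\cdot p(\sigma)}\prod_{j=1}^Nw_j(\sigma)^{-k\cdot w_j(\sigma)}\;e^{k\cdot\partial_\lambda\bar u_\sigma}\ \in\ q^{k\cdot p(\sigma)}\,\mathbb{C}(\lambda)[\![x]\!].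
\end{equation}
All logarithms have disappeared, because the exponents $k\cdot w_j(\sigma)$ and $k\cdot p_a(\sigma)$ are integers. (For non-integral lifts there would be an extra factor $\prod_aq_a^{k\cdot\phi_a}$ with complex exponents.)

Let $\mathcal{U}\subset\mathbb{C}^s\times\mathbb{C}^l$ be the domain of convergence, that is, the interior of the convergence set, of the power series $c_{ij}^h$ in $(x,\lambda)$. It is a nonempty complete Reinhardt domain: a union of polydiscs centered at $0$. Let $\mathcal{U}^{ss}$ be the set of $(x,\lambda)\in\mathcal{U}$ with all $q_a\ne0$ at which the algebra $(\bigoplus_h\mathbb{C}p_h,*)$ is semisimple. Lemma~\ref{lem:W} shows that $\mathcal{U}^{ss}$ is open, dense and connected, and exhibits a connected open subset $\mathcal{W}\subset\mathcal{U}^{ss}$ on which \eqref{eq:normal} converges. Since $u_\sigma$ is a function of $t$, a path in $\mathcal{U}^{ss}$ is always understood together with a continuous choice of $t_0$ and of $t_a=\log q_a$ along it. A \emph{branch} of $u_\sigma$ is a germ obtained from a determination of \eqref{eq:normal}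 on $\mathcal{W}$ by analytic continuation along a path in $\mathcal{U}^{ss}$. Finally let $\mathbf{e}_1,\dots,\mathbf{e}_l$ be the standard basis of $\mathbb{Z}^l$ and
\[
\mathfrak{E}=c_1^{\mathbb{T}}(TX)+\sum_{i=0}^s(1-|p_i|)\,t_i\,p_i .
\]

\begin{theorem}\label{thm:A}
For $k\in\mathbb{Z}^l$ let $S_k=\sum_\sigma e^{k\cdot\partial_\lambda u_\sigma}\,\psi_\sigma(x)$.
\begin{enumerate}
\item There is $m(k)\in\mathbb{Z}^r$ such that $\tilde S_k=q^{-m(k)}S_k$ lies in $\bigoplus_h\mathbb{C}[\lambda][\![x]\!]\,p_h$, converges on all of $\mathcal{U}$, and is invertible for $*$ wherever all $q_a\neq0$.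
\item We have
\[
u_\sigma=\epsilon_\sigma+\sum_{j=1}^l\lambda_j\log\nu_{j,\sigma},
\]
where $\epsilon_\sigma$ and $\nu_{j,\sigma}$ are the eigenvalues of $\mathfrak{E}*$ and of $S_{\mathbf{e}_j}*$ on $\psi_\sigma(x)$, and $\log\nu_{j,\sigma}=\partial u_\sigma/\partial\lambda_j$.
\item The function $u_\sigma$ continues analytically along every path in $\mathcal{U}^{ss}$. In particular, if $(x_*,0)\in\mathcal{U}$, all $q_a\ne0$ at $x_*$, and the non-equivariant algebra at $x_*$ is semisimple, then every branch of $u_\sigma$ near $(x_*,0)$ is holomorphic in a full neighborhood of $(x_*,\lambda=0)$. Thus the conjecture holds.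
\end{enumerate}
\end{theorem}

The structure constants may continue analytically beyond their domain of convergence, and the conclusion persists at points reached in this way.

\begin{theorem}\label{thm:B}
Let $P\times\Delta\subset\mathcal{U}$ be a polydisc centered at $0$ and $P^*=P\cap\{q_a\neq0\ \forall a\}$. Let $\mathcal{V}$ be a connected complex manifold, \'etale over $\{q_a\ne0\ \forall a\}\subset\mathbb{C}^s$ and containing $P^*$ as an open subset, such that the $c_{ij}^h$ extend holomorphically to $\mathcal{V}\times\Delta$. Let $(\mathcal{V}\times\Delta)^{ss}$ be the locus where the extended algebra is semisimple. Then $u_\sigma$ continues along every path in $(\mathcal{V}\times\Delta)^{ss}$ that starts in $(P^*\times\Delta)\cap\mathcal{W}$. Hence every branch so obtained near $(x_*,0)$ is holomorphic there whenever $x_*\in\mathcal{V}$ is semisimple at $\lambda=0$.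
\end{theorem}

The closed formula also identifies the non-equivariant limit, bounds the multivaluedness, and shows that semisimplicity at $x_*$ is the right hypothesis. Here $d_t$ is the differential in the variables $t$.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(a)] The function $u_\sigma$ is regular at every point of $\mathcal{U}^{ss}$, including points with $\chi_j(\sigma)=0$. At a point $(x_*,0)\in\mathcal{U}^{ss}$ it equals the eigenvalue of $\mathfrak{E}*|_{\lambda=0}$, with no additive constant.
\item[(b)] Two branches at the same point of $\mathcal{U}^{ss}$ (with the same $t$), continued from any $u_\sigma$ and $u_\rho$, whose characters $d_tu$ agree at that point, differ by $2\pi\sqrt{-1}\sum_jn_j\lambda_j$ with $n_j\in\mathbb{Z}$.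
\item[(c)] Let $(x_*,0)\in\mathcal{U}$ with all $q_a\ne0$, not necessarily semisimple. Along any path in $\mathcal{U}^{ss}$ tending to $(x_*,0)$, with $t_0$ convergent and the imaginary parts of the $\partial u_\sigma/\partial\lambda_j$ bounded, $u_\sigma$ is bounded and all its limit points are eigenvalues of $\mathfrak{E}*$ at $(x_*,0)$.
\item[(d)] Let $(x_*,0)\in\mathcal{U}$ with all $q_a\ne0$. The non-equivariant algebra at $x_*$ is semisimple if and only if all $u_\sigma$ $(\sigma\in X^{\mathbb{T}})$ have branches, continued along one common path in $\mathcal{U}^{ss}$, that extend holomorphically to a neighborhood of $(x_*,0)$ with $\{d_tu_\sigma\}_\sigma$ linearly independent there.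
\end{enumerate}
\end{theorem}

\subsection{The method}

Since the unknown is a function of $\lambda$, we need access to the $\lambda$-derivatives of $u_\sigma$. The quantum differential equation has, for each $\sigma$, a solution that behaves like $e^{\bar u_\sigma/z}$ as $z\to0$ (Section~\ref{sec:solution}). Multiplying this solution by its image under $\lambda\mapsto\lambda-kz$, $z\mapsto-z$ produces the difference quotient $\exp\bigl((\bar u_\sigma(\lambda)-\bar u_\sigma(\lambda-kz))/z\bigr)$, which tends to $e^{k\cdot\partial_\lambda\bar u_\sigma}$. Products of this form are computed by a geometric object: the generating function of section-class Gromov--Witten invariants of an $X$-bundle $E_k\to\mathbb{P}^1$ whose two torus-invariant fibers carry the parameters $\lambda$ and $\lambda-kz$ (Section~\ref{sec:bundle}). The normal bundles of the invariant sections supply the remaining factors in \eqref{eq:expu}, which is where the shape of $h_\sigma$ enters, and the compactness of $E_k$ excludes poles in $\lambda$. The differential equation then transports convergence from the $c_{ij}^h$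 to $S_k$ (Section~\ref{sec:conv}). Euler's identity for homogeneous functions expresses $u_\sigma$ through its first derivatives (Section~\ref{sec:homog}), all of which are now eigenvalues, or logarithms of nonvanishing eigenvalues, of holomorphic operators. The theorems follow in Section~\ref{sec:proofs}.

\section{The projective line}\label{sec:P1}

Let $\mathbb{T}=\mathbb{C}^*$ act on $X=\mathbb{P}^1$ with fixed points $\sigma_+,\sigma_-$ and tangent weights $w(\sigma_\pm)=\pm\lambda$. Take $p=p_1=[\sigma_+]$, so $p(\sigma_+)=\lambda$ and $p(\sigma_-)=0$. The class $p-\lambda$ restricts to $0$ and $-\lambda$, so $p-\lambda=[\sigma_-]$, and $c_1^{\mathbb{T}}(TX)=2p-\lambda$. The cup product of $[\sigma_+]$ and $[\sigma_-]$ vanishes. In degree one the space of three-pointed stable maps is $(\mathbb{P}^1)^3$, which gives the invariants $\langle[\sigma_+],[\sigma_-],p\rangle=1$ and $\langle[\sigma_+],[\sigma_-],1\rangle=0$, and higher degrees do not contribute for dimension reasons. Since $1$ is the class dual to $p$, the quantum relation is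
\[
p*(p-\lambda)=q .
\]
Here $x=q$ and $\mathcal{U}=\mathbb{C}^2$. The eigenvalues of $p*$ are the roots $\mu$ of $\mu(\mu-\lambda)=q$, and $\mathcal{U}^{ss}=\{q\ne0,\ \lambda^2+4q\neq0\}$. As series in $q$,
\[
\mu_+=\lambda+\frac{q}{\lambda}-\frac{q^2}{\lambda^3}+\cdots,\qquad\mu_-=\lambda-\mu_+ ,
\]
which converge for $|q|<|\lambda|^2/4$. This region does not contain any point $(q,0)$.

We integrate $du=dt_0+\mu\,dq/q$ at fixed $\lambda$. From $dq/q=d\mu/\mu+d\mu/(\mu-\lambda)$ we get $\mu\,dq/q=2\,d\mu+\lambda\,d\mu/(\mu-\lambda)$, so $u=t_0+2\mu+\lambda\log(\mu-\lambda)+C(\lambda)$. We claim that \eqref{eq:normal} selects $C=-\lambda$ for both fixed points: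
\begin{equation}\label{eq:P1}
u_\pm=t_0+(2\mu_\pm-\lambda)+\lambda\log(\mu_\pm-\lambda).
\end{equation}
For $\sigma_-$ we have $h_-=-\lambda+\lambda\log(-\lambda)$ and $\mu_-=O(q)$, so the right side of \eqref{eq:P1} is $t_0+h_-+O(q)$. For $\sigma_+$ we have $h_+=\lambda-\lambda\log\lambda$, and $\mu_+-\lambda=q/\mu_+$ with $\mu_+=\lambda+O(q)$, so the right side is $t_0+\lambda+\lambda t_1-\lambda\log\lambda+O(q)=t_0+h_++p(\sigma_+)t_1+O(q)$.

Formula \eqref{eq:P1} proves the conjecture for $\mathbb{P}^1$. Near a point $(q,0)$ with $q\ne0$ the roots $\mu$ are holomorphic and close to $\pm\sqrt q$, so $\mu-\lambda\neq0$, every branch of \eqref{eq:P1} is holomorphic, and its value at $\lambda=0$ is $t_0\pm2\sqrt q$. Had we omitted $h_\pm$ from the normalization, we would have obtained $u_\pm-h_\pm$, which has a $\lambda\log\lambda$ singularity at every such point.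

The two terms of \eqref{eq:P1} are those of Theorem~\ref{thm:A}(2). The first, $t_0+2\mu-\lambda$, is the eigenvalue of $\mathfrak{E}=t_0+2p-\lambda$. For the second, differentiating $\mu(\mu-\lambda)=q$ gives $\partial_\lambda\mu=\mu/(2\mu-\lambda)$, hence
\[
\partial_\lambda u=\frac{\lambda}{2\mu-\lambda}+\log(\mu-\lambda)-\frac{\lambda}{2\mu-\lambda}=\log(\mu-\lambda).
\]
Thus $e^{\partial_\lambda u_\pm}$ are the eigenvalues of the single element $S_1=p-\lambda$, which is polynomial in $\lambda$ and has the inverse $S_{-1}=q^{-1}p$. The idempotents $\psi_\pm(x)=(p-\mu_\mp)/(\mu_\pm-\mu_\mp)$ and the numbers $e^{\partial_\lambda u_\pm}$ have poles at $\lambda=0$ in their $q$-expansions, but the sum $S_1$ has none. The rest of the paper finds this element for general $X$. Note also that along $\lambda^2+4q=0$ the derivative $\partial_1u=\mu$ has a square root singularity, so $u$ is not holomorphic there: continuation has to stay in the semisimple locus.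

\section{Preliminaries}\label{sec:prelim}

\subsection{Equivariant cohomology}\label{sub:equiv}

Since $X^{\mathbb{T}}$ is finite, the Bia{\l}ynicki-Birula decomposition paves $X$ by affine spaces, one for each fixed point. Hence $H^*(X,\mathbb{Z})$ is torsion-free and concentrated in even degrees, and $|X^{\mathbb{T}}|=s+1$. The spectral sequence of the Borel construction degenerates, so $H^*_{\mathbb{T}}(X)$ is free over $\mathbb{C}[\lambda]$ with basis $p_0,\dots,p_s$, the map $H^2_{\mathbb{T}}(X,\mathbb{Z})\to H^2(X,\mathbb{Z})$ is surjective, and two lifts of a class in $H^2(X)$ differ by a linear form in $\lambda$. The localization theorem says that $\alpha\mapsto(\alpha(\sigma))_\sigma$ is an isomorphism $H^*_{\mathbb{T}}(X)\otimes\mathbb{C}(\lambda)\to\mathbb{C}(\lambda)^{s+1}$ and that the pairing $(\alpha,\gamma)=\int_X\alpha\gamma\in\mathbb{C}[\lambda]$ equals $\sum_\sigma\alpha(\sigma)\gamma(\sigma)/e_\sigma$. The Gram determinant $\det\bigl((p_i,p_j)\bigr)$ is a homogeneous polynomial that is nonzero at $\lambda=0$ by Poincar\'e duality, hence a nonzero constant. So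 the dual basis $p^h$, defined by $(p_i,p^h)=\delta_{ih}$, lies in $H^*_{\mathbb{T}}(X)$, with $|p^h|=N-|p_h|$.

\subsection{Gromov--Witten invariants}\label{sub:gw}

Let $\overline M_{0,n}(X,d)$ be the proper Deligne--Mumford stack of genus-zero stable maps of class $d\in H_2(X,\mathbb{Z})$ with $n$ markings. It carries an equivariant virtual class of dimension $N-3+n+\langle c_1(X),d\rangle$, evaluation maps $\mathrm{ev}_i$, and classes $\varpi_i$, the first Chern classes of the cotangent lines at the markings. The invariants
\[
\langle\gamma_1\varpi^{n_1},\dots,\gamma_n\varpi^{n_n}\rangle_{0,n,d}=\int_{[\overline M_{0,n}(X,d)]^{\mathrm{vir}}}\prod_i\mathrm{ev}_i^*\gamma_i\,\varpi_i^{n_i}\in\mathbb{C}[\lambda]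
\]
are homogeneous of degree equal to the (complex) degree of the integrand minus the virtual dimension. For $d=0$ the space is $\overline M_{0,n}\times X$ with its usual fundamental class. Put $q^d=\prod_aq_a^{\langle p_a,d\rangle}$. The exponents are non-negative for effective $d$ by nefness, and they determine $d$. We write $|d|=\sum_a\langle p_a,d\rangle$ and
\[
\langle\!\langle\gamma_1,\dots,\gamma_m\rangle\!\rangle=\sum_{d,n}\frac{q^d}{n!}\langle\gamma_1,\dots,\gamma_m,\tau,\dots,\tau\rangle_{0,m+n,d},
\]
summed over the stable range ($d\ne0$ or $m+n\ge3$) and extended linearly over $\mathbb{C}(\lambda)[\![x]\!]$. The quantum product is defined by $(\alpha*\gamma,\gamma')=\langle\!\langle\alpha,\gamma,\gamma'\rangle\!\rangle$; by the string and divisor equations, inserting all of $t$ instead of $\tau$ gives a product that is independent of $t_0$ and depends on $t_a$ through the factors $q^d$ written here. The product has unit $1$ and satisfies $(\alpha*\gamma,\gamma')=(\gamma,\alpha*\gamma')$. At $q=0$ it is the cup product for every $\tau$, since $d=0$ invariants with at least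 four insertions and no $\varpi$ vanish. We use the following standard facts in their equivariant form.

\emph{Divisor equation.} For $p\in H^2_{\mathbb{T}}(X)$ and $(m,d)$ stable,
\begin{multline*}
\langle p,\gamma_1,\dots,\gamma_{m-1},\gamma_m\varpi^n\rangle_{0,m+1,d}\\
=\langle p,d\rangle\langle\gamma_1,\dots,\gamma_m\varpi^n\rangle_{0,m,d}+\langle\gamma_1,\dots,(p\gamma_m)\varpi^{n-1}\rangle_{0,m,d},
\end{multline*}
the last term being absent for $n=0$. Together with the string equation it gives $\partial_ic_{jm}^h=\langle\!\langle p_i,p_j,p_m,p^h\rangle\!\rangle$ for all $i$, and hence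
\begin{equation}\label{eq:potential}
\partial_ic_{jm}^h=\partial_jc_{im}^h .
\end{equation}

\emph{Topological recursion.} $\langle\!\langle\alpha,\gamma,\gamma'\varpi^{n+1}\rangle\!\rangle=\sum_h\langle\!\langle\alpha,\gamma,p_h\rangle\!\rangle\langle\!\langle p^h,\gamma'\varpi^n\rangle\!\rangle=\langle\!\langle\alpha*\gamma,\gamma'\varpi^n\rangle\!\rangle$.

\emph{Virtual localization} \cite{GP}. Let a torus act on a smooth projective variety $Y$, and let $F$ run over the components of the fixed substack of $\overline M_{0,n}(Y,\beta)$. At a stable map $f\colon C\to Y$ the virtual tangent space is the $K$-theory class $T^{\mathrm{vir}}=H^\bullet(C,f^*TY)+\mathrm{def}(C)-\mathrm{aut}(C)$, where $H^\bullet=H^0-H^1$ and $\mathrm{def}$, $\mathrm{aut}$ are the infinitesimal deformations and automorphisms of the pointed curve. On $F$ the obstruction theory splits into a part of weight zero, which defines a class $[F]^{\mathrm{vir}}$, and a part $N_F^{\mathrm{vir}}$ of nonzero weights, whose Euler class $\boldsymbol{e}(N_F^{\mathrm{vir}})$ is invertible after localization, and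
\[
\int_{[\overline M_{0,n}(Y,\beta)]^{\mathrm{vir}}}\omega=\sum_F\int_{[F]^{\mathrm{vir}}}\frac{\omega|_F}{\boldsymbol{e}(N_F^{\mathrm{vir}})} .
\]

\subsection{Idempotents, and where the normalization converges}\label{sub:idem}

We recall why $\psi_\sigma(x)$ and $u_\sigma$ exist and are unique, since the argument is used again below. Write a prospective idempotent as $\sum_n\psi^{(n)}$ with $\psi^{(n)}$ homogeneous of degree $n$ in $x$ and $\psi^{(0)}$ a classical idempotent. The degree $n$ part of $\psi*\psi=\psi$ expresses $(2\psi^{(0)}-1)\psi^{(n)}$ through the $\psi^{(i)}$ with $i<n$, and $(2\psi^{(0)}-1)^2=1$. So there is exactly one solution. For $\psi^{(0)}=\psi_\sigma$ it is $\psi_\sigma(x)$, and its coefficients lie in $\mathbb{C}[\lambda][e_\sigma^{-1}]$. Uniqueness gives $\psi_\sigma(x)|_{q=0}=\psi_\sigma$ and, applied with $\psi^{(0)}=0$, also $\psi_\sigma(x)*\psi_\rho(x)=0$ for $\rho\neq\sigma$. The $\psi_\sigma(x)$ form a basis over $\mathbb{C}(\lambda)[\![x]\!]$, orthogonal for the pairing, and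
\[
\mu_{i,\sigma}|_{q=0}=p_i(\sigma),\qquad\eta_\sigma:=(\psi_\sigma(x),\psi_\sigma(x))=e_\sigma^{-1}+O(q).
\]
Apply $\partial_j$ to $p_i*\psi_\sigma(x)=\mu_{i,\sigma}\psi_\sigma(x)$ and pair with $\psi_\sigma(x)$. The two terms containing $\partial_j\psi_\sigma(x)$ cancel because $p_i*$ is self-adjoint, and the remaining term on the left is symmetric in $i,j$ by \eqref{eq:potential}; hence $\partial_j\mu_{i,\sigma}=\partial_i\mu_{j,\sigma}$. The operator $\Theta_q=\sum_{a\le r}\partial_a$ multiplies $q^d$ by $|d|$ and so is invertible on series vanishing at $q=0$. The series $v_\sigma=\Theta_q^{-1}\sum_a(\mu_{a,\sigma}-p_a(\sigma))$ satisfies $\Theta_q\partial_iv_\sigma=\sum_a\partial_i\mu_{a,\sigma}=\Theta_q(\mu_{i,\sigma}-p_i(\sigma))$, that is, $\partial_iv_\sigma=\mu_{i,\sigma}-p_i(\sigma)$, and it is the only solution vanishing at $q=0$.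

\begin{lemma}\label{lem:W}
Let $\Lambda=\{\lambda:(0,\lambda)\in\mathcal{U}\}$ and $\Lambda^\circ=\Lambda\setminus\bigcup_{\sigma,j}\{\chi_j(\sigma)=0\}$. Each $\lambda^0\in\Lambda^\circ$ has a connected neighborhood $O\subset\Lambda^\circ$ and an $\varepsilon>0$ such that on $\{|x_i|<\varepsilon\ \forall i\}\times O\subset\mathcal{U}$ the series $\psi_\sigma(x)$, $\mu_{i,\sigma}$, $v_\sigma$ converge to holomorphic functions and the algebra is semisimple. The union $\mathcal{W}$ of these sets, intersected with $\{q_a\neq0\ \forall a\}$, is connected. The set $\mathcal{U}^{ss}\supset\mathcal{W}$ is open and dense in $\mathcal{U}$ and connected.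
\end{lemma}

\begin{proof}
At $x=0$ the elements $\psi_\sigma=[\sigma]/e_\sigma$ are holomorphic on $\Lambda^\circ$. At each point they are $s+1$ orthogonal idempotents, nonzero because $i_\sigma^*\psi_\sigma=1$, so they form a basis. The derivative of $\psi\mapsto\psi*\psi-\psi$ at $\psi_\sigma$ is the invertible operator $2\psi_\sigma*-1$, so the implicit function theorem extends $\psi_\sigma$ to a holomorphic family of idempotents near $(0,\lambda^0)$. Its Taylor coefficients in $x$ obey the recursion above, so its expansion is $\psi_\sigma(x)$. The extended idempotents are orthogonal, since their products have zero expansion, and they remain a basis near $(0,\lambda^0)$; thus the algebra is semisimple there. The eigenvalue $\mu_{i,\sigma}$ is the trace of multiplication by $p_i*\psi_\sigma(x)$ and so is holomorphic, and $v_\sigma$ converges because $\Theta_q^{-1}$ divides each coefficient by an integer $|d|\ge1$.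

The complement of a proper analytic subset in a connected complex manifold is open, dense and connected. This applies to $\Lambda^\circ$ in $\Lambda$, which is a complete Reinhardt domain. The sets whose union is $\mathcal{W}$ are connected, two of them meet whenever the corresponding sets $O$ meet, and the $O$ cover the connected set $\Lambda^\circ$; so $\mathcal{W}$ is connected. Finally, a finite-dimensional commutative $\mathbb{C}$-algebra is semisimple if and only if its trace form is nondegenerate. So $\mathcal{U}^{ss}$ is the complement in $\mathcal{U}$ of the zero set of $q_1\cdots q_r$ times the discriminant of the trace form, a holomorphic function that does not vanish on $\mathcal{W}$.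
\end{proof}

On $\mathcal{W}$ the $\psi_\sigma(x)$ and $v_\sigma$ are single-valued, being sums of their $x$-expansions, and $u_\sigma$ is multivalued only through $\log q_a$ and $\log(-\chi_j(\sigma))$.

\section{The solution attached to a fixed point}\label{sec:solution}

For $\sigma\in X^{\mathbb{T}}$ and $\alpha\in H^*_{\mathbb{T}}(X)$ let
\[
M_\sigma(\alpha)=\alpha(\sigma)+\Big\langle\!\!\Big\langle\alpha,\frac{[\sigma]}{z-\varpi}\Big\rangle\!\!\Big\rangle ,
\]
extended linearly over $\mathbb{C}(\lambda)[\![x]\!]$. By definition $1/(z-\varpi)=\sum_{n\ge0}\varpi^nz^{-n-1}$, but we want to let $z\to0$, and this is possible for the following reason. On a component $F$ of the fixed locus, $\varpi=\omega+\text{(nilpotent)}$, where $\omega$ is a linear form in $\lambda$ with rational coefficients, possibly $0$. So by virtual localization each $x$-coefficient of $M_\sigma(\alpha)$ is the expansion at $z=\infty$ of the rational function obtained by summing finitely many integrals $\int_{[F]^{\mathrm{vir}}}(\cdots)/\bigl((z-\varpi)\boldsymbol{e}(N_F^{\mathrm{vir}})\bigr)$. We regard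 it as this element of $\mathbb{C}(\lambda,z)$ and expand at $z=0$, so that $M_\sigma(\alpha)\in\mathbb{C}(\lambda)(\!(z)\!)[\![x]\!]$. An identity between expansions at $z=\infty$ is an identity of rational functions and so holds at $z=0$ as well.

For $\alpha$ independent of $x$,
\begin{equation}\label{eq:qde}
\bigl(z\partial_a+p_a(\sigma)\bigr)M_\sigma(\alpha)=M_\sigma(p_a*\alpha)\quad(1\le a\le r),\qquad z\partial_iM_\sigma(\alpha)=M_\sigma(p_i*\alpha)\quad(i>r).
\end{equation}
To see this put $Q_i=\langle\!\langle p_i,\alpha,[\sigma]/(z-\varpi)\rangle\!\rangle$. For $i>r$ we have $\partial_iM_\sigma(\alpha)=Q_i$ by definition. For $a\le r$ the divisor equation and $p_a[\sigma]=p_a(\sigma)[\sigma]$ give $Q_a=(\partial_a+p_a(\sigma)/z)M_\sigma(\alpha)$; the term $(d,n)=(0,0)$ of $Q_a$, where the divisor equation does not apply, is $p_a(\sigma)\alpha(\sigma)/z$ and matches the summand $\alpha(\sigma)$ of $M_\sigma(\alpha)$. Finally, $z/(z-\varpi)=1+\varpi/(z-\varpi)$ and topological recursion give $zQ_i=(p_i*\alpha,[\sigma])+\langle\!\langle p_i*\alpha,[\sigma]/(z-\varpi)\rangle\!\rangle=M_\sigma(p_i*\alpha)$.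

At $q=0$ only $d=0$ contributes, and $\int_{\overline M_{0,n+2}}\varpi^{n-1}=1$ yields $M_\sigma(\alpha)|_{q=0}=e^{\tau(\sigma)/z}\alpha(\sigma)$. So $M_\sigma$ has poles at $z=0$ of unbounded order. The next lemma says that all of them are contained in the factor $e^{\bar u_\sigma/z}$; this is how the canonical coordinate appears in Gromov--Witten theory. Put
\[
R_\sigma=e^{-\bar u_\sigma/z}M_\sigma ,
\]
which makes sense in $\mathbb{C}(\lambda)(\!(z)\!)[\![x]\!]$ since $\bar u_\sigma$ has no constant term in $x$. We have $R_\sigma(\alpha)|_{q=0}=\alpha(\sigma)$. Since $\partial_a\bar u_\sigma=\mu_{a,\sigma}-p_a(\sigma)$ for $a\le r$ and $\partial_i\bar u_\sigma=\mu_{i,\sigma}$ for $i>r$, both parts of \eqref{eq:qde} become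
\begin{equation}\label{eq:qdeR}
(z\partial_i+\mu_{i,\sigma})R_\sigma(\alpha)=R_\sigma(p_i*\alpha)\qquad(1\le i\le s).
\end{equation}

\begin{lemma}\label{lem:wkb}
The map $R_\sigma$ takes values in $\mathbb{C}(\lambda)[\![z]\!][\![x]\!]$. For $R_\sigma^0=R_\sigma|_{z=0}$ we have $R_\sigma^0(\psi_\rho(x))=\delta_{\rho\sigma}c_\sigma$ with $c_\sigma\in\mathbb{C}(\lambda)[\![x]\!]$.
\end{lemma}

\begin{proof}
Let $f_\rho=R_\sigma(\psi_\rho(x))$. Write $\partial_i\psi_\rho(x)=\sum_{\rho'}A_{i\rho}^{\rho'}\psi_{\rho'}(x)$; the $A^{\rho'}_{i\rho}\in\mathbb{C}(\lambda)[\![x]\!]$ vanish at $q=0$ because $\psi_\rho(x)|_{q=0}$ is constant. Expanding $\psi_\rho(x)$ in the basis $p_j$ and using \eqref{eq:qdeR},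
\begin{equation}\label{eq:f}
z\,\partial_if_\rho=(\mu_{i,\rho}-\mu_{i,\sigma})f_\rho+z\sum_{\rho'}A_{i\rho}^{\rho'}f_{\rho'} .
\end{equation}
Write $f_\rho=\sum_df_{\rho,d}\,q^d$ with $f_{\rho,d}\in\mathbb{C}(\lambda)(\!(z)\!)[\![t']\!]$, where $t'=(t_{r+1},\dots,t_s)$ and $d=(d_a)\in\mathbb{Z}_{\ge0}^r$, and call elements of $\mathbb{C}(\lambda)[\![z]\!][\![t']\!]$ \emph{regular}. We show by induction on $|d|$ that all $f_{\rho,d}$ are regular. We have $f_{\rho,0}=\psi_\rho(\sigma)=\delta_{\rho\sigma}$. Let $d\neq0$ and assume the claim for all $d'$ with $|d'|<|d|$.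

If $\rho=\sigma$, choose $a$ with $d_a>0$. The $q^d$-coefficient of \eqref{eq:f} reads $zd_af_{\sigma,d}=z\cdot(\text{regular})$, so $f_{\sigma,d}$ is regular.

If $\rho\ne\sigma$, put $\pi_i=p_i(\rho)-p_i(\sigma)$, so that $\mu_{i,\rho}-\mu_{i,\sigma}=\pi_i+O(q)$. The $q^d$-coefficient of \eqref{eq:f} says that $(zd_a-\pi_a)f_{\rho,d}$ is regular for $a\le r$ and that $(z\partial_i-\pi_i)f_{\rho,d}$ is regular for $i>r$. If $\pi_a\neq0$ for some $a\le r$, then $zd_a-\pi_a$ is a unit of $\mathbb{C}(\lambda)[\![z]\!]$ and we are done. Otherwise the divisor classes do not separate $\rho$ from $\sigma$, and we use the remaining directions. Choosing $a$ with $d_a>0$ shows that $zf_{\rho,d}$ is regular, hence so is $z\partial_if_{\rho,d}$ for $i>r$, hence so is $\pi_if_{\rho,d}$. By the localization theorem the $p_i$ separate fixed points, so $\pi_i\neq0$ for some $i>r$, and $f_{\rho,d}$ is regular.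

The first claim follows since the $\psi_\rho(x)$ form a basis. Setting $z=0$ in \eqref{eq:f} gives $(\mu_{i,\rho}-\mu_{i,\sigma})f_\rho|_{z=0}=0$ for all $i$. For $\rho\ne\sigma$ one of these factors has nonzero constant term $\pi_i$, so $f_\rho|_{z=0}=0$.
\end{proof}

For $k\in\mathbb{Z}^l$ let $T_k$ be the ring endomorphism
\[
\sum_na_n(\lambda)z^n\longmapsto\sum_na_n(\lambda-kz)(-z)^n
\]
of $\mathbb{C}(\lambda)(\!(z)\!)$, where $a_n(\lambda-kz)$ is Taylor expanded in $z$. On $\mathbb{C}(\lambda,z)$ it is the substitution $\lambda\mapsto\lambda-kz$, $z\mapsto-z$. It preserves $\mathbb{C}(\lambda)[\![z]\!]$ and induces the identity modulo $z$. We let it act coefficientwise on series in $x$, so it commutes with the $\partial_i$. The case $k=0$ determines the leading coefficient $c_\sigma$ as far as we need it.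

\begin{lemma}\label{lem:unitary}
We have $\sum_\sigma e_\sigma^{-1}R_\sigma(\alpha)\,T_0[R_\sigma(\gamma)]=(\alpha,\gamma)$. Consequently $c_\sigma^2=e_\sigma\eta_\sigma$.
\end{lemma}

\begin{proof}
Let $D(\alpha,\gamma)$ be the left side minus the right side; it is bilinear over $\mathbb{C}(\lambda)[\![x]\!]$, on which $T_0$ acts trivially. At $q=0$ it vanishes by the localization formula for the pairing. For $\alpha,\gamma$ independent of $x$, equation \eqref{eq:qdeR} and $zT_0=-T_0z$ give
\[
z\partial_i\bigl(R_\sigma(\alpha)\,T_0[R_\sigma(\gamma)]\bigr)=R_\sigma(p_i*\alpha)\,T_0[R_\sigma(\gamma)]-R_\sigma(\alpha)\,T_0[R_\sigma(p_i*\gamma)],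
\]
the two terms with $\mu_{i,\sigma}$ canceling. Since $p_i*$ is self-adjoint, $z\partial_iD(\alpha,\gamma)=D(p_i*\alpha,\gamma)-D(\alpha,p_i*\gamma)$. Suppose $D\neq0$. Take $d\ne0$ with $|d|$ minimal such that the $q^d$-coefficient $D_d$ is nonzero, and $a$ with $d_a>0$. By minimality the $q^d$-coefficient of the equation involves only the cup product, and on classical idempotents it reads $\bigl(zd_a-p_a(\sigma)+p_a(\rho)\bigr)D_d(\psi_\sigma,\psi_\rho)=0$. The factor is a nonzero element of the field $\mathbb{C}(\lambda)(\!(z)\!)$, so $D_d=0$, a contradiction. For the last claim set $z=0$ and $\alpha=\gamma=\psi_\sigma(x)$ and use Lemma~\ref{lem:wkb}.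
\end{proof}

\section{A bundle over the projective line and the element $S_k$}\label{sec:bundle}

We now look for a compact space whose invariants localize to sums of products $M_\sigma(\alpha)\,T_k[M_\sigma(\gamma)]$. The variable $z$ should be the parameter of a circle acting on a $\mathbb{P}^1$, with tangent weights $z$ and $-z$ at the two fixed points, and the copy of $X$ over the second fixed point should see the parameter $\lambda-kz$. This dictates an $X$-bundle over $\mathbb{P}^1$ twisted by the one-parameter subgroup $c\mapsto c^k=(c^{k_1},\dots,c^{k_l})$ of $\mathbb{T}$.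

\subsection{The bundle $E_k$}

Fix $k\in\mathbb{Z}^l$. Let $\hat{\mathbb{T}}=\mathbb{T}\times\mathbb{C}^*$, with elements $(\theta,\zeta)$ and equivariant parameters $(\lambda,z)$. Let
\[
E=E_k=\bigl((\mathbb{C}^2\setminus0)\times X\bigr)/\mathbb{C}^*,\qquad c\cdot(v_1,v_2,y)=(cv_1,cv_2,c^ky),
\]
with the $\hat{\mathbb{T}}$-action $(\theta,\zeta)\cdot[v_1,v_2,y]=[v_1,\zeta v_2,\theta y]$ and the projection $\pi\colon E\to\mathbb{P}^1$. The variety $E$ is smooth. It is projective: a power of an ample line bundle on $X$ is $\mathbb{T}$-linearizable and embeds $X$ equivariantly in the projectivization of a representation, so $E$ embeds in a projective bundle over $\mathbb{P}^1$. Let $0=[1:0]$ and $\infty=[0:1]$, with tangent weights $z$ and $-z$, and let $\iota_0\colon X_0\to E$, $\iota_\infty\colon X_\infty\to E$ be the fibers over these points, identified with $X$ by $y\mapsto[1,0,y]$ and $y\mapsto[0,1,y]$. The group $\hat{\mathbb{T}}$ acts on $X_0$ through $\theta$, and on $X_\infty$ through $\theta\zeta^{-k}$, because $[0,\zeta,\theta y]=[0,1,\theta\zeta^{-k}y]$.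

\emph{Lifts of classes.} The projection $(\mathbb{C}^2\setminus0)\times X\to X$ is equivariant for the homomorphism $\hat{\mathbb{T}}\times\mathbb{C}^*\to\mathbb{T}$, $(\theta,\zeta,c)\mapsto\theta c^k$. As $\mathbb{C}^*$ acts freely, pullback associates with $\alpha\in H^*_{\mathbb{T}}(X)$ a class $\hat\alpha\in H^*_{\hat{\mathbb{T}}}(E)$. The stabilizers of the slices $\{v=(1,0)\}$ and $\{v=(0,1)\}$ are $\{c=1\}$ and $\{c=\zeta^{-1}\}$, so $\iota_0^*\hat\alpha=\alpha$ and $\iota_\infty^*\hat\alpha=\Phi_k\alpha$, where $\Phi_k$ is pullback along $(\theta,\zeta)\mapsto\theta\zeta^{-k}$. In particular $(\Phi_k\alpha)(\sigma)=\alpha(\sigma)|_{\lambda\to\lambda-kz}$.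

\emph{Invariant sections.} The fixed locus $E^{\mathbb{T}}$ is the disjoint union of the sections $s_\sigma=\{[v_1,v_2,\sigma]\}$. An equivariant degree two class on $s_\sigma\cong\mathbb{P}^1$ with values $w$ at $0$ and $w'$ at $\infty$ has degree $(w-w')/z$. Hence $\langle\hat p_a,s_\sigma\rangle=k\cdot p_a(\sigma)$. The normal bundle $\mathcal{N}_\sigma$ of $s_\sigma$ is a sum of line bundles with weights $w_j$ at $0$ and $w_j-b_jz$ at $\infty$, of degree $b_j=k\cdot w_j$, where $w_j=w_j(\sigma)$. For $b_j\ge0$ only $H^0$ of the $j$-th summand is nonzero, with weights $w_j-iz$ for $0\le i\le b_j$; for $b_j<0$ only $H^1$ can be nonzero, with weights $w_j+iz$ for $1\le i\le-b_j-1$. All these weights are nonzero, and in both cases the Euler class of $H^0-H^1$ has the value $w_j^{1+b_j}$ at $z=0$. So $e^{(k)}_\sigma=\boldsymbol{e}\bigl(H^\bullet(\mathbb{P}^1,\mathcal{N}_\sigma)\bigr)$ is a unit of $\mathbb{C}(\lambda)[\![z]\!]$ with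
\begin{equation}\label{eq:ek}
e^{(k)}_\sigma\big|_{z=0}=e_\sigma\prod_jw_j(\sigma)^{k\cdot w_j(\sigma)} .
\end{equation}
The product on the right is the inverse of the factor $e^{k\cdot\partial_\lambda h_\sigma}$ in \eqref{eq:expu}.

\emph{Fixed stable maps.} Call $\beta\in H_2(E,\mathbb{Z})$ a \emph{section class} if $\pi_*\beta=[\mathbb{P}^1]$. Let $f\colon C\to E$ be a $\hat{\mathbb{T}}$-fixed genus-zero stable map in a section class. Exactly one component $C_h$ maps isomorphically to the base, and the others map into fibers. The curve $f(C_h)$ is an invariant section and $\mathbb{T}$ acts trivially on the base, so each of its points is $\mathbb{T}$-fixed, and $f(C_h)=s_\sigma$ for some $\sigma$; here we use that the fixed points are isolated. The images in the base of the markings and of the other components form a finite invariant set, so they lie in $\{0,\infty\}$. Thus $C=C_0\cup C_h\cup C_\infty$, where each of $C_0$, $C_\infty$ is either a point or a fixed stable map to $X_0$, respectively $X_\infty$, attached at $\sigma$ (Figure~\ref{fig:fixed}), and $\beta=[s_\sigma]+\iota_{0*}d_0+\iota_{\infty*}d_\infty$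 with $d_0,d_\infty$ effective or zero.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,1) rectangle (2,4.2);
\draw (6,1) rectangle (8,4.2);
\node at (1,4.5) {$X_0$: parameter $\lambda$};
\node at (7,4.5) {$X_\infty$: parameter $\lambda-kz$};
\draw[thick] (1,2) -- (7,2);
\node at (4,2.3) {$C_h\cong s_\sigma$};
\draw[thick] (0.8,1.4) -- (1.5,3.5);
\draw[thick] (1.7,2.9) -- (0.4,3.8);
\draw[thick] (7.2,1.4) -- (6.5,3.5);
\fill (1,2) circle (1.5pt) node[left] {$\sigma$};
\fill (7,2) circle (1.5pt) node[right] {$\sigma$};
\fill (0.66,3.62) circle (1.5pt) node[below left] {$1$};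
\fill (6.6,3.2) circle (1.5pt) node[right] {$2$};
\node at (1.65,2.45) {$C_0$};
\node at (7.4,2.9) {$C_\infty$};
\draw (1,0.2) -- (7,0.2);
\fill (1,0.2) circle (1.5pt) node[below] {$0$};
\fill (7,0.2) circle (1.5pt) node[below] {$\infty$};
\node at (4,-0.1) {$\mathbb{P}^1$};
\end{tikzpicture}
\caption{A torus-fixed stable map to the bundle $E_k\to\mathbb{P}^1$ in a section class. The horizontal component is the section through a fixed point $\sigma$ of $X$; all other components and all markings lie in the fibers over $0$ and $\infty$.}
\label{fig:fixed}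
\end{figure}

\emph{The generating function.} If $\overline M_{0,n}(E,\beta)$ is nonempty for a section class $\beta$, Borel's fixed point theorem, applied to the projective coarse space, provides a fixed map. So $\langle\hat p_a,\beta\rangle=k\cdot p_a(\sigma)+\langle p_a,d_0\rangle+\langle p_a,d_\infty\rangle$ for some $\sigma,d_0,d_\infty$ as above, and nefness gives
\[
\langle\hat p_a,\beta\rangle\ge m_a(k):=\min_\sigma k\cdot p_a(\sigma)\in\mathbb{Z}.
\]
A given exponent $(\langle\hat p_a,\beta\rangle)_a$ arises from finitely many triples $(\sigma,d_0,d_\infty)$, hence from finitely many $\beta$. Therefore, for $\alpha,\gamma\in H^*_{\mathbb{T}}(X)$ and $\hat\tau=\sum_{i>r}t_i\hat p_i$, the sum over section classes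
\begin{equation}\label{eq:G}
\mathbb{G}_k(\alpha,\gamma)=\sum_{\beta}\sum_{n\ge0}\frac{\prod_aq_a^{\langle\hat p_a,\beta\rangle}}{n!}\bigl\langle\iota_{0*}\alpha,\ \iota_{\infty*}\Phi_k\gamma,\ \hat\tau,\dots,\hat\tau\bigr\rangle^{E,\hat{\mathbb{T}}}_{0,n+2,\beta}
\end{equation}
is a well-defined element of $q^{m(k)}\,\mathbb{C}[\lambda,z][\![x]\!]$. The coefficients are \emph{polynomials} in $(\lambda,z)$ because $E$ is projective, so that the moduli spaces are proper. Everything that follows rests on this fact.

\subsection{Localization}

\begin{lemma}\label{lem:loc}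
For $\alpha,\gamma\in H^*_{\mathbb{T}}(X)$, in $q^{m(k)}\mathbb{C}(\lambda)(\!(z)\!)[\![x]\!]$,
\[
\mathbb{G}_k(\alpha,\gamma)=\sum_\sigma\frac{q^{k\cdot p(\sigma)}}{e^{(k)}_\sigma}\,M_\sigma(\alpha)\;T_k[M_\sigma(\gamma)].
\]
\end{lemma}

\begin{proof}
We apply virtual localization to each invariant in \eqref{eq:G}. Since $\iota_\infty^*\iota_{0*}=0=\iota_0^*\iota_{\infty*}$, only fixed components with marking $1$ over $0$ and marking $2$ over $\infty$ contribute. We identify these components as stacks, then their obstruction theories, and then compute.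

\emph{Step 1: the fixed loci.} Fix $\sigma$, classes $d_0,d_\infty$, and a splitting $I_0\sqcup I_\infty$ of the remaining $n$ markings. Let $F_0$ be the open and closed part of the $\mathbb{T}$-fixed locus of $\overline M_{0,\{1,\star\}\cup I_0}(X,d_0)$ where $\mathrm{ev}_\star=\sigma$; in the \emph{unstable} case $d_0=0$, $I_0=\emptyset$ let $F_0$ be a point. Define $F_\infty$ in the same way from marking $2$, $I_\infty$ and $d_\infty$. Gluing the markings $\star$ to the points of $s_\sigma$ over $0$ and $\infty$ (in an unstable case, placing marking $1$ or $2$ there) gives a morphism from $F_0\times F_\infty$ to the fixed locus. By the description of fixed maps these morphisms are jointly bijective on geometric points, and they are bijective on automorphism groups, because an automorphism of $f$ is the identity on $C_h$. We show that they are also bijective on deformations over local Artinian $\mathbb{C}$-algebras $A$; then they are isomorphisms onto open and closed substacks.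

Let $(C_A,f_A)$ be a deformation inside the fixed stack. After passing to a finite cover of $\hat{\mathbb{T}}$, the torus acts on $C_A$ over $A$ compatibly with $f_A$.

First, the nodes on $C_h$ are not smoothed. The locus in $\operatorname{Spec}A$ over which the node $C_0\cap C_h$ persists is cut out by an invariant section of an equivariant line bundle whose fiber at the closed point is $\mathcal{L}_0=T_\star C_0\otimes T_0C_h$. The action on $A$ is trivial, so this section vanishes as soon as $\mathcal{L}_0$ has nonzero weight. The subgroup $\{\theta=1\}$ acts trivially on $X_0$, so its connected cover acts on $C_0$ through the finite automorphism group of $f|_{C_0}$, that is, trivially, while it acts on $T_0C_h$ with weight $z$. So the weight of $\mathcal{L}_0$ is $z$ minus a weight of $\mathbb{T}$, which is nonzero. For $\mathcal{L}_\infty=T_\star C_\infty\otimes T_\infty C_h$ the subgroup $\{\theta=\zeta^k\}$, which acts trivially on $X_\infty$ and nontrivially on $T_\infty C_h$, plays the same role. Hence $C_A=C_{0,A}\cup C_{h,A}\cup C_{\infty,A}$.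

Second, the horizontal part is rigid. The map $\pi f_A$ identifies $C_{h,A}$ with $\mathbb{P}^1_A$, since it is a map of flat families that is an isomorphism on the closed fiber. So $\mathbb{T}$ acts trivially on $C_{h,A}$, and $f_A|_{C_{h,A}}$ factors through the scheme-theoretic fixed locus $E^{\mathbb{T}}$, which is smooth, hence equal to $\bigsqcup_\rho s_\rho$ with its reduced structure. Thus $f_A|_{C_{h,A}}$ is the constant family $s_\sigma$. Its two special points are sections of $\mathbb{P}^1_A$ fixed by $\zeta$, so they are $0$ and $\infty$.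

Third, the vertical parts stay in their fibers. On $C_{0,A}$ the map $\pi f_A$ lands in an affine neighborhood of $0$, and $H^0(C_{0,A},\mathcal{O})=A$, so it is constant along the curve and equal to its value $0$ at the node. Thus $f_A|_{C_{0,A}}$ is a family of fixed maps to $X_0$ with $\star\mapsto\sigma$. The argument at $\infty$ is the same with $0$ replaced by $\infty$; there $\hat{\mathbb{T}}$ acts through the surjection $(\theta,\zeta)\mapsto\theta\zeta^{-k}$ onto $\mathbb{T}$, so its fixed locus is the $\mathbb{T}$-fixed locus. Hence $(C_A,f_A)$ comes from a unique $A$-point of $F_0\times F_\infty$.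

\emph{Step 2: the obstruction theory.} Suppose that both sides are stable. The normalization sequence gives
\[
H^\bullet(C,f^*TE)=H^\bullet(C_0,f^*TE)+H^\bullet(C_h,f^*TE)+H^\bullet(C_\infty,f^*TE)-T_{(0,\sigma)}E-T_{(\infty,\sigma)}E .
\]
On $C_0$ the bundle $f^*TE$ is an extension of the trivial bundle with fiber $T_0\mathbb{P}^1$ by $f^*TX_0$. The trivial part contributes $H^\bullet=T_0\mathbb{P}^1$, which cancels the summand $T_0\mathbb{P}^1$ of $T_{(0,\sigma)}E=T_0\mathbb{P}^1+T_\sigma X_0$; at $\infty$ the summands $T_\infty\mathbb{P}^1$ cancel in the same way. On $C_h$ we have $f^*TE=T\mathbb{P}^1+\mathcal{N}_\sigma$. The class $\mathrm{def}(C)-\mathrm{aut}(C)$ is the sum of the corresponding classes for the three pointed pieces and of the smoothing lines $\mathcal{L}_0,\mathcal{L}_\infty$; the piece $C_h$ contributes $-\mathrm{aut}(\mathbb{P}^1;0,\infty)$, a line of weight zero. Altogether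
\begin{multline*}
T^{\mathrm{vir}}=T^{\mathrm{vir}}_{\overline M(X_0)}+T^{\mathrm{vir}}_{\overline M(X_\infty)}-T_\sigma X_0-T_\sigma X_\infty+H^\bullet(\mathcal{N}_\sigma)\\
+\bigl[H^0(T\mathbb{P}^1)-\mathrm{aut}(\mathbb{P}^1;0,\infty)\bigr]+\mathcal{L}_0+\mathcal{L}_\infty .
\end{multline*}
The space $H^0(T\mathbb{P}^1)$ has weights $z,0,-z$, so the bracket has weights $z,-z$. The lines $\mathcal{L}_0,\mathcal{L}_\infty$ have Euler classes $z-\varpi_\star$ and $-z-\varpi_\star$.

Now take weight-zero parts of the exact triangles underlying this computation. The terms $T_{(0,\sigma)}E$, $T_{(\infty,\sigma)}E$, the trivial parts of $f^*TE$ on $C_0$ and $C_\infty$, $H^\bullet(\mathcal{N}_\sigma)$, $\mathcal{L}_0$ and $\mathcal{L}_\infty$ have only nonzero weights, and the weight-zero part of $H^0(T\mathbb{P}^1)$ is isomorphic to, and cancels, $\mathrm{aut}(\mathbb{P}^1;0,\infty)$. So the fixed part of the obstruction theory on $F_0\times F_\infty$ is the direct sum of the fixed obstruction theories of $F_0$ and $F_\infty$. This identification is compatible with the maps to the cotangent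 complexes, all of which are induced by the universal curves and maps. Hence the fixed virtual class is $[F_0]^{\mathrm{vir}}\times[F_\infty]^{\mathrm{vir}}$. If one side is unstable, there is no node on that side, and the terms $T^{\mathrm{vir}}_{\overline M}$, $-T_\sigma X$, $\mathcal{L}$ of that side are absent. The bracket is unchanged, because marking $1$ (or $2$) then sits at $0$ (or $\infty$) on $C_h$.

\emph{Step 3: the contributions.} The inverse Euler class of the moving part is $1/e_\sigma^{(k)}$ times a factor for each side. On the $0$-side this factor is $e_\sigma/\bigl(z\,(z-\varpi_\star)\,\boldsymbol{e}(N^{\mathrm{vir}}_{F_0})\bigr)$, and the insertions restrict to $\iota_0^*\iota_{0*}\alpha=z\alpha$ and $\iota_0^*\hat\tau=\tau$. So the $0$-side contributes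
\[
\frac{z\,e_\sigma}{z}\int_{[F_0]^{\mathrm{vir}}}\frac{\mathrm{ev}_1^*\alpha\prod_{i\in I_0}\mathrm{ev}_i^*\tau}{(z-\varpi_\star)\,\boldsymbol{e}(N^{\mathrm{vir}}_{F_0})}=\Big\langle\alpha,\tau,\dots,\tau,\frac{[\sigma]}{z-\varpi}\Big\rangle_{0,|I_0|+2,d_0},
\]
by virtual localization on $\overline M(X,d_0)$, where $[\sigma]$ restricts to $e_\sigma$ at $\sigma$ and to $0$ at the other fixed points. In the unstable case the contribution is $z\alpha(\sigma)/z=\alpha(\sigma)$. On the $\infty$-side the computation has the same form, except that the group acts through the parameter $\lambda-kz$, the tangent weight of the base is $-z$, and the insertions are $-z\,\Phi_k\gamma$ and $\Phi_k\tau$. So the contribution is the rational function computed on the $0$-side for $(\gamma,I_\infty,d_\infty)$, with $(\lambda,z)$ replaced by $(\lambda-kz,-z)$, that is, its image under $T_k$. There are $n!/(n_0!\,n_\infty!)$ splittings with $|I_0|=n_0$ and $|I_\infty|=n_\infty$, and the monomial in $q$ is $q^{k\cdot p(\sigma)}q^{d_0}q^{d_\infty}$. Summing over $(d_0,n_0)$ gives $M_\sigma(\alpha)$ and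 summing over $(d_\infty,n_\infty)$ gives $T_k[M_\sigma(\gamma)]$.
\end{proof}

\begin{proposition}\label{prop:seidel}
For $\alpha,\gamma\in H^*_{\mathbb{T}}(X)$ we have $\mathbb{G}_k(\alpha,\gamma)|_{z=0}=(S_k*\alpha,\gamma)$. Hence $S_k\in q^{m(k)}\bigoplus_h\mathbb{C}[\lambda][\![x]\!]\,p_h$. Moreover $S_k*S_{-k}=1$.
\end{proposition}

\begin{proof}
Substitute $M_\sigma=e^{\bar u_\sigma/z}R_\sigma$ in Lemma~\ref{lem:loc}. Since $T_k[e^{\bar u_\sigma/z}]=e^{-\bar u_\sigma(\lambda-kz)/z}$,
\[
\mathbb{G}_k(\alpha,\gamma)=\sum_\sigma\frac{q^{k\cdot p(\sigma)}}{e_\sigma^{(k)}}\exp\Big(\frac{\bar u_\sigma(\lambda)-\bar u_\sigma(\lambda-kz)}{z}\Big)R_\sigma(\alpha)\,T_k[R_\sigma(\gamma)].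
\]
The exponent has no pole in $z$, and its value at $z=0$ is $k\cdot\partial_\lambda\bar u_\sigma$. By Lemma~\ref{lem:wkb} the last two factors are regular at $z=0$ as well, so we may set $z=0$ term by term. By \eqref{eq:ek} and \eqref{eq:expu},
\[
\mathbb{G}_k(\alpha,\gamma)|_{z=0}=\sum_\sigma e_\sigma^{-1}\,e^{k\cdot\partial_\lambda u_\sigma}\,R^0_\sigma(\alpha)R^0_\sigma(\gamma).
\]
Write $\alpha=\sum_\sigma\alpha_\sigma\psi_\sigma(x)$ and $\gamma=\sum_\sigma\gamma_\sigma\psi_\sigma(x)$. Lemmas~\ref{lem:wkb} and~\ref{lem:unitary} give $e_\sigma^{-1}R_\sigma^0(\alpha)R^0_\sigma(\gamma)=e_\sigma^{-1}c_\sigma^2\alpha_\sigma\gamma_\sigma=\eta_\sigma\alpha_\sigma\gamma_\sigma$, and $\sum_\sigma e^{k\cdot\partial_\lambda u_\sigma}\eta_\sigma\alpha_\sigma\gamma_\sigma=(S_k*\alpha,\gamma)$. Consequently $S_k=\sum_h\mathbb{G}_k(1,p_h)|_{z=0}\,p^h$ with $p^h\in H^*_{\mathbb{T}}(X)$, and the second claim follows from the polynomiality of \eqref{eq:G}. Finally $S_k*S_{-k}=\sum_\sigma\psi_\sigma(x)=1$.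
\end{proof}

The proposition explains the form of $h_\sigma$. If $u_\sigma$ were normalized by another function $h'_\sigma(\lambda)$, the coefficient of $\psi_\sigma(x)$ in $S_k$ would be multiplied by $e^{k\cdot\partial_\lambda(h'_\sigma-h_\sigma)}$, and the result would no longer be the Seidel element defined by the bundle $E_k$.

\begin{example}\label{ex:F1}
Let $X=\mathbb{P}^1$ as in Section~\ref{sec:P1} and $k=1$. The sections $s_\pm$ have normal degree $\pm1$, so $e_+^{(1)}=\lambda(\lambda-z)$ and $e_-^{(1)}=1$; also $k\cdot p(\sigma_+)=1$, $k\cdot p(\sigma_-)=0$, $m(1)=0$. A section class with exponent $d$ has $\langle c_1(E),\beta\rangle=1+2d$ and virtual dimension $2+2d$, so the $q^d$-coefficient of $\mathbb{G}_1(\alpha,\gamma)$ is a polynomial of degree $|\alpha|+|\gamma|-2d$. For $\alpha,\gamma\in\{1,p\}$ only $d=0$, and $d=1$ with $\alpha=\gamma=p$, survive. By Lemma~\ref{lem:loc} the $q^0$-coefficient comes from the $(-1)$-curve $s_-$ and equals $\alpha(\sigma_-)T_1[\gamma(\sigma_-)]$. Thus $\mathbb{G}_1(1,1)=1$ and $\mathbb{G}_1(1,p)=0$, so $S_1=p^0=p-\lambda$, as found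 by hand. For $\alpha=\gamma=p$ the term of $\sigma_-$ is $O(q^2)$ since $M_-(p)=O(q)$, and the term of $\sigma_+$ begins with $q\,\lambda(\lambda-z)/e_+^{(1)}=q$, in agreement with $(S_1*p,p)=(q,p)=q$.
\end{example}

\section{Convergence of $S_k$}\label{sec:conv}

The defining formula for $S_k$ converges only near $\mathcal{W}$, where the idempotents do. To reach all of $\mathcal{U}$ we use that $\mathbb{G}_k$ solves a linear differential equation whose coefficients are the $c_{ij}^h$. Let $G$ be the matrix $G_{jh}=\mathbb{G}_k(p_j,p_h)$ and $C_i(x,\lambda)$ the matrix with entries $(C_i)_{jm}=c_{ij}^m$. Then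
\begin{equation}\label{eq:Gode}
z\,\partial_iG=C_i(x,\lambda)\,G-G\,C_i(x,\lambda-kz)^{\mathsf{T}}\qquad(1\le i\le s).
\end{equation}
Indeed, apply $z\partial_i$ to the formula of Lemma~\ref{lem:loc} and use \eqref{eq:qde} and $zT_k=-T_kz$. The terms $M_\sigma(p_i*p_j)=\sum_mc_{ij}^m(x,\lambda)M_\sigma(p_m)$ and $-T_k[M_\sigma(p_i*p_h)]=-\sum_mc_{ih}^m(x,\lambda-kz)T_k[M_\sigma(p_m)]$ give the right side. For $i=a\le r$ the $\sigma$-th summand is in addition multiplied by $z\,k\cdot p_a(\sigma)-p_a(\sigma)(\lambda)+p_a(\sigma)(\lambda-kz)=0$.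

The difficulty is that \eqref{eq:Gode} is singular exactly at $z=0$, the value we need. We estimate on a circle $|z|=\delta$, where the equation is harmless, and pass to the inside by the maximum principle, which is available because the coefficients of $G$ are polynomials in $z$.

\begin{lemma}\label{lem:conv}
Let $P\times\Delta\subset\mathcal{U}$ be a polydisc centered at $0$, let $\Delta'\subset\Delta$ be a closed polydisc centered at $0$, and let $\delta>0$ be such that $\lambda-kz\in\Delta$ for $\lambda\in\Delta'$, $|z|\le\delta$. Then $q^{-m(k)}G$ converges on $P\times\Delta'\times\{|z|\le\delta\}$. Consequently $\tilde S_k=q^{-m(k)}S_k$ converges on $\mathcal{U}$.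
\end{lemma}

\begin{proof}
Regard $g=q^{-m(k)}G$ as a vector with entries in $\mathbb{C}[\lambda,z][\![x]\!]$, and let $\Theta=\sum_{i=1}^sx_i\,\partial/\partial x_i=\sum_{a\le r}\partial_a+\sum_{i>r}t_i\partial_i$. If $B_i$ denotes the linear operator on the right of \eqref{eq:Gode}, then $\Theta g=\mathcal{A}g$ with
\[
\mathcal{A}=-\sum_am_a(k)+\frac1z\Big(\sum_{a\le r}B_a+\sum_{i>r}t_iB_i\Big),
\]
which is holomorphic for $x\in P$, $z\ne0$ and $\lambda,\lambda-kz\in\Delta$. Decompose $g=\sum_ng^{(n)}$ and $\mathcal{A}=\sum_n\mathcal{A}^{(n)}$ into parts homogeneous of degree $n$ in $x$. Then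
\[
(n-\mathcal{A}^{(0)})\,g^{(n)}=\sum_{j=1}^n\mathcal{A}^{(j)}g^{(n-j)} .
\]
Let $0<\xi_1<\xi_2<1$, $\xi=\xi_1/\xi_2$, and $K=\xi_1\overline P\times\Delta'\times\{|z|=\delta\}$. Let $C$ bound $\|\mathcal{A}\|$ on the compact set $\xi_2\overline P\times\Delta'\times\{|z|=\delta\}$. For a point of $K$, Cauchy's estimate for the function $c\mapsto\mathcal{A}(cx,\lambda,z)=\sum_nc^n\mathcal{A}^{(n)}$ on $|c|\le1/\xi$ gives $\|\mathcal{A}^{(n)}\|_K\le C\xi^n$. Each $g^{(n)}$ is a polynomial, so $\|g^{(n)}\|_K<\infty$. For $n\ge2C$ we have $\|(n-\mathcal{A}^{(0)})^{-1}\|\le2/n$ on $K$, and hence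
\[
\|g^{(n)}\|_K\le\frac{2C}{n(1-\xi)}\max_{i<n}\|g^{(i)}\|_K .
\]
For large $n$ the prefactor is at most $1$, so $\|g^{(n)}\|_K\le\Gamma$ for all $n$ and some constant $\Gamma$. Cauchy's estimate in $x$ bounds each monomial: $|g_\nu(\lambda,z)\,x^\nu|\le\Gamma$ on $K$, where $g_\nu$ is the coefficient of $x^\nu$. Since $g_\nu$ is a polynomial in $z$, the same bound holds for $|z|\le\delta$. So $\sum_\nu g_\nu x^\nu$ is dominated by a geometric series on compact subsets of $\xi_1P$, uniformly for $\lambda\in\Delta'$ and $|z|\le\delta$. Let $\xi_1\to1$.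

For the last claim set $z=0$ and recall that $\tilde S_k=\sum_hg_{0h}|_{z=0}\,p^h$. A suitable $\delta$ exists for every $\Delta'$ by compactness, the interiors of the $\Delta'$ exhaust $\Delta$, and the polydiscs $P\times\Delta$ cover $\mathcal{U}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Polynomiality in $\lambda$ is Proposition~\ref{prop:seidel} and convergence is Lemma~\ref{lem:conv}. From $S_k*S_{-k}=1$ we get $\tilde S_k*\tilde S_{-k}=q^{-m(k)-m(-k)}$, where $-m_a(k)-m_a(-k)=\max_\sigma k\cdot p_a(\sigma)-\min_\sigma k\cdot p_a(\sigma)\ge0$. This identity between convergent power series holds on $\mathcal{U}$, so $\tilde S_k$ is invertible wherever all $q_a\neq0$.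
\end{proof}

\section{Homogeneity and the closed formula}\label{sec:homog}

We now control all first derivatives of $u_\sigma$: the $\partial_iu_\sigma$ are eigenvalues of $p_i*$ and the $e^{\partial u_\sigma/\partial\lambda_j}$ are eigenvalues of $S_{\mathbf{e}_j}*$. Rather than integrate, we recover $u_\sigma$ algebraically from the grading. Write $c_1^{\mathbb{T}}(TX)=\sum_{a\le r}\kappa_ap_a+\phi(\lambda)$ with $\kappa_a$ constant and $\phi$ a linear form, and let
\[
\mathcal{E}=\sum_{i=0}^s(1-|p_i|)\,t_i\partial_i+\sum_{a=1}^r\kappa_a\partial_a+\sum_{j=1}^l\lambda_j\frac{\partial}{\partial\lambda_j}.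
\]

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
The coefficient of $q^d\prod_{b>r}t_b^{n_b}$ in $c_{ij}^h=\langle\!\langle p_i,p_j,p^h\rangle\!\rangle$ is homogeneous in $\lambda$ of degree
\[
|p_i|+|p_j|+N-|p_h|+\sum_bn_b|p_b|-\Big(N+\sum_bn_b+\langle c_1(X),d\rangle\Big),
\]
while $\mathcal{E}$ multiplies the monomial by $\sum_bn_b(1-|p_b|)+\langle c_1(X),d\rangle$. Adding, $\mathcal{E}c_{ij}^h=(|p_i|+|p_j|-|p_h|)c_{ij}^h$. So the operator $\mathcal{D}(\sum_if_ip_i)=\sum_i(\mathcal{E}f_i+|p_i|f_i)p_i$ on $\bigoplus_i\mathbb{C}(\lambda)[\![x]\!]p_i$ satisfies $\mathcal{D}(p_i*p_j)=(|p_i|+|p_j|)\,p_i*p_j$ and is a derivation for $*$. A derivation kills idempotents: multiplying $\mathcal{D}\psi=2\psi*\mathcal{D}\psi$ by $\psi$ gives $\psi*\mathcal{D}\psi=0$, and then $\mathcal{D}\psi=0$. Applying $\mathcal{D}$ to $p_i*\psi_\sigma(x)=\mu_{i,\sigma}\psi_\sigma(x)$ gives $\mathcal{E}\mu_{i,\sigma}=|p_i|\mu_{i,\sigma}$. Since $[\partial_i,\mathcal{E}]=(1-|p_i|)\partial_i$, we obtain $\partial_i\mathcal{E}u_\sigma=|p_i|\mu_{i,\sigma}+(1-|p_i|)\mu_{i,\sigma}=\partial_iu_\sigma$. So $\mathcal{E}u_\sigma-u_\sigma$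 is independent of $t$.

We evaluate it from \eqref{eq:normal}. With $\chi_j=\chi_j(\sigma)$ we have $\mathcal{E}h_\sigma=\sum_j\chi_j\log(-\chi_j)$, so $\mathcal{E}h_\sigma-h_\sigma=\sum_j\chi_j$. Since $p_i(\sigma)$ is homogeneous of degree $|p_i|$, applying $\mathcal{E}-1$ to $\sum_ip_i(\sigma)t_i$ leaves $\sum_a\kappa_ap_a(\sigma)$. Hence
\[
\mathcal{E}u_\sigma-u_\sigma=\sum_j\chi_j+\sum_a\kappa_ap_a(\sigma)+(\mathcal{E}v_\sigma-v_\sigma).
\]
The last term is a series that vanishes at $q=0$ and is killed by all $\partial_i$, so it is zero. As $\sum_a\kappa_ap_a(\sigma)+\phi=c_1^{\mathbb{T}}(TX)(\sigma)=-\sum_j\chi_j$, we find $u_\sigma=\mathcal{E}u_\sigma+\phi$, that is,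
\begin{equation}\label{eq:closed}
u_\sigma=\Big[\sum_i(1-|p_i|)t_i\mu_{i,\sigma}+\sum_a\kappa_a\mu_{a,\sigma}+\phi\Big]+\sum_j\lambda_j\frac{\partial u_\sigma}{\partial\lambda_j}=\epsilon_\sigma+\sum_j\lambda_j\log\nu_{j,\sigma}.
\end{equation}
The bracket is the eigenvalue $\epsilon_\sigma$ of $\mathfrak{E}*$ on $\psi_\sigma(x)$, and $\nu_{j,\sigma}=e^{\partial u_\sigma/\partial\lambda_j}$ is the eigenvalue of $S_{\mathbf{e}_j}*$ by the definition of $S_k$.
\end{proof}

The two summands of $h_\sigma$ have played different roles: the derivative of $h_\sigma$ was matched with the normal bundle of $s_\sigma$ in Proposition~\ref{prop:seidel}, and its failure to be homogeneous, $\sum_j\chi_j$, is matched here with the first Chern class.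

\section{Analytic continuation}\label{sec:proofs}

A \emph{character} of an algebra is a unital algebra homomorphism to $\mathbb{C}$. A semisimple commutative algebra of dimension $s+1$ is isomorphic to $\mathbb{C}^{s+1}$; it has exactly $s+1$ characters, which are linearly independent, and the character belonging to a primitive idempotent $\psi$ sends $\alpha$ to the trace of multiplication by $\alpha*\psi$. As in Lemma~\ref{lem:W}, the implicit function theorem extends the primitive idempotents holomorphically near any semisimple point. So over the semisimple locus the characters form an unramified covering with $s+1$ sheets and holomorphic local sections, and a character continues uniquely along any path. This is the only place where semisimplicity is used.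

On $\mathcal{W}$ let $\mathrm{ev}_\sigma$ be the character with $\mathrm{ev}_\sigma(\psi_\rho(x))=\delta_{\rho\sigma}$. On each set $\{|x_i|<\varepsilon\}\times O$ of Lemma~\ref{lem:W}, the element $\tilde S_k$ and the sum $\sum_\sigma q^{-m(k)}e^{k\cdot\partial_\lambda u_\sigma}\psi_\sigma(x)$ are holomorphic with the same $x$-expansion, so they agree; for the same reason \eqref{eq:closed} holds as an identity of analytic functions. Thus on $\mathcal{W}$, for any determination of $u_\sigma$,
\begin{equation}\label{eq:analytic}
u_\sigma=\mathrm{ev}_\sigma(\mathfrak{E})+\sum_j\lambda_j\log\nu_{j,\sigma},\qquad\nu_{j,\sigma}=q^{m(\mathbf{e}_j)}\,\mathrm{ev}_\sigma(\tilde S_{\mathbf{e}_j}),\qquad\partial_iu_\sigma=\mathrm{ev}_\sigma(p_i),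
\end{equation}
where the logarithms are the determinations $\partial u_\sigma/\partial\lambda_j$.

\begin{proof}[Proof of Theorem~\ref{thm:A}(3)]
Consider a path in $\mathcal{U}^{ss}$ starting in $\mathcal{W}$, and continue $\mathrm{ev}_\sigma$ along it. The function $\mathrm{ev}_\sigma(\mathfrak{E})$ continues, since the coefficients of $\mathfrak{E}$ are polynomial in $t_0,t_{r+1},\dots,t_s,\lambda$. The function $\nu_{j,\sigma}$ continues since $\tilde S_{\mathbf{e}_j}$ is holomorphic on $\mathcal{U}$, and it never vanishes, since $\tilde S_{\mathbf{e}_j}$ is invertible where all $q_a\ne0$ and a character sends invertible elements to nonzero numbers. So $\log\nu_{j,\sigma}$ continues, and by \eqref{eq:analytic} so does $u_\sigma$. All relations in \eqref{eq:analytic}, and $\log\nu_{j,\sigma}=\partial u_\sigma/\partial\lambda_j$, persist along the path by the identity theorem.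

Let $x_*$ be as in the statement. The algebra at $(x_*,0)$ is the non-equivariant algebra at $x_*$, so $(x_*,0)\in\mathcal{U}^{ss}$, and a ball $B$ around it lies in $\mathcal{U}^{ss}$. Branches of $u_\sigma$ at points of $B$ exist because $\mathcal{U}^{ss}$ is connected and contains $\mathcal{W}$. Such a branch continues along every path in $B$, by the first part applied to the concatenated path. Since $B$ is simply connected, the monodromy theorem shows that the branch is holomorphic on $B$, which contains a neighborhood of $\lambda=0$.
\end{proof}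

Generic semisimplicity of the non-equivariant theory serves only to guarantee that points $x_*$ as in Theorem~\ref{thm:A}(3) exist.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The preceding argument applies once $S_{\pm k}$ is continued over $\mathcal{V}$. As in Lemma~\ref{lem:conv}, we work with $z\neq0$ first and then show that no pole at $z=0$ appears.

Fix a path as in the statement, a simply connected neighborhood $\Omega\subset P^*$ of the $x$-coordinate of its starting point, and a lift of $\Omega$ to the universal cover $\tilde{\mathcal{V}}$ of $\mathcal{V}$. Fix $\Delta'$ and $\delta$ as in Lemma~\ref{lem:conv}, let $\Delta''$ be the interior of $\Delta'$, and let $Z=\{0<|z|<\delta\}$. By that lemma $G$ is holomorphic on $\Omega\times\Delta''\times\{|z|<\delta\}$. Since $\mathcal{V}$ is \'etale over $\{q_a\ne0\}$, the vector fields $\partial_1,\dots,\partial_s$ frame its tangent bundle, and \eqref{eq:Gode} is a linear system in the directions of $\mathcal{V}$ with coefficients holomorphic on $\mathcal{V}\times\Delta''\times Z$. It is flat. Indeed, let $L_i$ be left multiplication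 by $C_i(x,\lambda)$ and $L_i'$ right multiplication by $C_i(x,\lambda-kz)^{\mathsf{T}}$. Left and right multiplications commute, the $L_i$ commute with each other and so do the $L'_i$ because the operators $p_i*$ commute, and $\partial_iC_j=\partial_jC_i$ by \eqref{eq:potential}; these identities persist on $\mathcal{V}\times\Delta$ by the identity theorem. So the operators $z\partial_i-L_i+L_i'$ commute. A solution of a flat linear system extends over a simply connected base, holomorphically in the parameters, so $G$ extends to $\tilde{\mathcal{V}}\times\Delta''\times Z$. Its Laurent coefficients in $z$ are holomorphic on the connected manifold $\tilde{\mathcal{V}}\times\Delta''$. Those of negative index vanish on $\Omega\times\Delta''$, hence identically, and the coefficient of $z^0$ extends $G|_{z=0}$. So $S_k=\sum_hG_{0h}|_{z=0}\,p^h$ extends holomorphically to $\tilde{\mathcal{V}}\times\Delta''$. The extensions for different $\Delta'$ agree by the identity theorem, and $S_k$ extends to $\tilde{\mathcal{V}}\times\Delta$. The same holds for $S_{-k}$, and $S_k*S_{-k}=1$ persists.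

Lift the path to $\tilde{\mathcal{V}}\times\Delta$. Along it $\mathrm{ev}_\sigma$ continues, $\mathrm{ev}_\sigma(\mathfrak{E})$ is holomorphic, and $\nu_{j,\sigma}=\mathrm{ev}_\sigma(S_{\mathbf{e}_j})$ is holomorphic and nowhere zero. So \eqref{eq:analytic} continues $u_\sigma$. If $x_*\in\mathcal{V}$ is semisimple at $\lambda=0$, a ball around $(x_*,0)$ lies in $(\mathcal{V}\times\Delta)^{ss}$, and the monodromy theorem gives the last claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Throughout, a branch $u$ is given by \eqref{eq:analytic} with a continued character $\mathrm{ev}$, and we write $\epsilon=\mathrm{ev}(\mathfrak{E})$ and $\nu_j$ for the continued eigenvalues.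

(a) The monodromy argument in the proof of Theorem~\ref{thm:A}(3) applies to a ball around any point of $\mathcal{U}^{ss}$, whether or not some $\chi_j(\sigma)$ vanishes there. Near $(x_*,0)\in\mathcal{U}^{ss}$ the functions $\log\nu_j$ are holomorphic, so setting $\lambda=0$ gives $u=\epsilon$.

(b) Since $\mathrm{ev}(p_i)=\partial_iu$, the two characters agree at the given point, hence nearby, being local sections of a covering. Since $m(\mathbf{e}_j)\in\mathbb{Z}^r$, the function $\nu_j=q^{m(\mathbf{e}_j)}\mathrm{ev}(\tilde S_{\mathbf{e}_j})$ depends only on the point and the character, and so does $\epsilon$ once $t_0$ is given. So the two germs differ only in the choice of the logarithms, and two logarithms of $\nu_j$ differ by a constant $2\pi\sqrt{-1}\,n_j$.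

(c) Near $(x_*,0)$ the operators $S_{\mathbf{e}_j}*$ and their inverses $S_{-\mathbf{e}_j}*$ are holomorphic, hence bounded. So $|\nu_j|$ and $|\nu_j|^{-1}$ are bounded, that is, $\operatorname{Re}\log\nu_j$ is bounded along the path. By assumption $\operatorname{Im}\log\nu_j=\operatorname{Im}\partial u_\sigma/\partial\lambda_j$ is bounded too, so $\lambda_j\log\nu_j\to0$. The number $\epsilon$ is a root of the characteristic polynomial of $\mathfrak{E}*$, whose coefficients converge along the path because $t_0$ does. So $\epsilon$ is bounded and its limit points are eigenvalues of $\mathfrak{E}*$ at $(x_*,0)$, and the same holds for $u_\sigma=\epsilon+o(1)$.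

(d) Suppose that $(x_*,0)$ is semisimple, and take any path in $\mathcal{U}^{ss}$ from $\mathcal{W}$ to $(x_*,0)$. The resulting branches are holomorphic near $(x_*,0)$ by Theorem~\ref{thm:A}(3). Continuation along one path is a bijection between fibers of the covering, so the $d_tu_\sigma$ are the $s+1$ distinct characters, which are linearly independent. Conversely, suppose that the branches extend to holomorphic functions $u_\sigma$ on a connected neighborhood of $(x_*,0)$. The identities $\partial_0u_\sigma=1$ and $\sum_hc_{ij}^h\,\partial_hu_\sigma=\partial_iu_\sigma\,\partial_ju_\sigma$, which say that $d_tu_\sigma$ is a character, hold near the end of the path and hence on the whole neighborhood. If the $s+1$ characters $d_tu_\sigma$ are linearly independent at $(x_*,0)$, together they define an algebra isomorphism onto $\mathbb{C}^{s+1}$, so the algebra is semisimple.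
\end{proof}

\begin{thebibliography}{9}

\bibitem{GP}
Graber and Pandharipande, Invent. Math. 135 (1999).

\bibitem{Iritani}
Hiroshi Iritani, \emph{Convergence of quantum cohomology by quantum Lefschetz}, arXiv:math/0506236 (2005).

\end{thebibliography}
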